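\title{Slowly varying correlations do not force a Gaussian limit for the maximum of a Gaussian field}

\begin{abstract}
Let $f$ be a centered Gaussian field of unit variance on $\mathbb R^d$ or $\mathbb Z^d$ whose covariance decays more slowly than the reciprocal of the logarithm of the distance, and let $M_R$ be its maximum over a cube of side $R$. It is known that $M_R$, suitably normalized, converges to a Gaussian variable if the covariance is asymptotically flat. We show by a stationary example that flatness cannot be replaced by slow variation. The example is a superposition of independent finite-range fields over all length scales. For such fields we give a necessary condition and a sufficient condition for a Gaussian limit in terms of the variance $G(v)$ carried by the scales above $v$. In particular, for slowly varying $G$ the bound $G(uv)\le C(1+\log\frac1u)^\theta G(v)$ suffices when $\theta<1$ and does not suffice when $\theta=1$.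
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $d\ge1$, let $D$ be $\mathbb R^d$ or $\mathbb Z^d$, and let $f$ be a continuous centered Gaussian field on $D$ with covariance $K(x,y)=\operatorname{Cov}[f(x),f(y)]$. For $R>0$ put
\[
Q_R=[0,R]^d\cap D,\qquad M_R=\sup_{x\in Q_R}f(x).
\]
We say that $M_R$ \emph{has a Gaussian limit} if there are real numbers $a_R,b_R$ such that $b_R(M_R-a_R)\Rightarrow Z$ as $R\to\infty$, where $Z$ is a standard Gaussian variable and $\Rightarrow$ is convergence in distribution. We write $\phi$, $\Phi$ and $\bar\Phi=1-\Phi$ for the density, distribution function and tail of $Z$.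

Independent variables have no such limit. Let $\xi_1,\dots,\xi_n$ be independent standard Gaussian variables and define $u_n$ by $n\bar\Phi(u_n)=1$. From $\bar\Phi(u)\sim\phi(u)/u$ we get $u_n\sim\sqrt{2\log n}$ and $\bar\Phi(u+y/u)/\bar\Phi(u)\to e^{-y}$ as $u\to\infty$, hence
\begin{equation}\label{eq:gumbel}
\mathbb P\Big(u_n\big(\max_{i\le n}\xi_i-u_n\big)\le y\Big)=\big(1-\bar\Phi(u_n+y/u_n)\big)^n\longrightarrow e^{-e^{-y}}.
\end{equation}
The maximum fluctuates on the small scale $1/\sqrt{2\log n}$, and the limit is the Gumbel law. Now give all pairs the same correlation $c=c_n\in(0,1)$: let $X_i=\sqrt c\,\zeta+\sqrt{1-c}\,\xi_i$ with $\zeta$ standard Gaussian and independent of the $\xi_i$. Then $\max_iX_i=\sqrt c\,\zeta+\sqrt{1-c}\,\max_i\xi_i$, and the common shift $\sqrt c\,\zeta$ competes with a Gumbel fluctuation of size $1/\sqrt{2\log n}$. If $c\log n\to\infty$ the shift wins and $(\max_iX_i-\sqrt{1-c}\,u_n)/\sqrt c\Rightarrow Z$. A cube of side $R$ holds about $R^d$ unit cells, and two typical points of it are at distance of order $R$,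 so for a field of unit variance the analog of $c\log n\to\infty$ is
\begin{equation}\label{eq:strong}
K(x,y)\log|x-y|\longrightarrow\infty\qquad(|x-y|\to\infty).
\end{equation}
It is known (Mittal--Ylvisaker) that, for stationary Gaussian sequences, this assumption alone does not in general give a Gaussian limit. Since the model has a single value of the correlation, one should also ask that $K$ be nearly constant across the cube. Here are two ways to ask this.

A function $w:\mathbb R^+\to\mathbb R$ is \emph{slowly varying} if $w(uv)/w(v)\to1$ as $v\to\infty$ for every $u>0$. It is \emph{asymptotically flat} if for every $\eta>0$ there is a $\beta>0$ with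
\begin{equation}\label{eq:flat}
\limsup_{v\to\infty}\ \sup_{u\in[v^{-\beta},1]}\Big|\frac{w(uv)}{w(v)}-1\Big|\le\eta,
\end{equation}
and the covariance $K$ is \emph{asymptotically flat} if $K(x,y)\sim w(|x-y|)$ as $|x-y|\to\infty$ for an asymptotically flat function $w$. On the logarithmic scale $v=e^T$, $u=e^{-s}$, slow variation says that $w(e^{T-s})/w(e^T)\to1$ for each fixed $s$, while flatness says that this ratio is within $\eta$ of $1$ for all $s\in[0,\beta T]$. A flat function is slowly varying, since a fixed $s$ is eventually below $\beta T$. The functions $(\log v)^{-\alpha}$, $0<\alpha<1$, are flat: the ratio is $(1-s/T)^{-\alpha}\le(1-\beta)^{-\alpha}$. The following result is known.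

\begin{theorem}\label{thm:known}
Suppose that $\operatorname{Var}f(x)=1$ for every $x$, that \eqref{eq:strong} holds, and that $K$ is asymptotically flat. Then $M_R$ has a Gaussian limit.
\end{theorem}

The question we answer was posed by Li and Muirhead \cite{LM}.

\medskip
\noindent\textbf{Question.} \emph{Keep the hypotheses $\operatorname{Var}f(x)=1$ and \eqref{eq:strong}, and replace flatness by the assumption that $K(x,y)\sim w(|x-y|)$ for a slowly varying $w$. Must $M_R$ have a Gaussian limit?}
\medskip

One would guess that it must. If $w$ is slowly varying and, say, monotone, then $K(x,y)=(1+o(1))\,w(R)$ uniformly over the pairs $x,y\in Q_R$ at distance at least $\varepsilon R$, and these are all but a fraction $O(\varepsilon^d)$ of the pairs. So the field on $Q_R$ looks like the equicorrelated model with $c=w(R)$. The guess is wrong.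

\begin{theorem}\label{thm:main}
Let $d\ge1$ and let $D$ be $\mathbb R^d$ or $\mathbb Z^d$. There are a continuous centered stationary Gaussian field $f$ on $D$ and a slowly varying function $w$ such that $\operatorname{Var}f(x)=1$, $K(x,y)\sim w(|x-y|)$ and $K(x,y)\log|x-y|\to\infty$ as $|x-y|\to\infty$, but $M_R$ has no Gaussian limit. On $\mathbb R^d$ the covariance is smooth. Moreover
\begin{equation}\label{eq:growth}
w(uv)\le\big(1+\log\tfrac1u\big)\,w(v)\qquad\text{for all }v\ge1,\ u\in[1/v,1].
\end{equation}
The field is a scale mixture in the sense of Section~\ref{sec:mixtures}, and $w$ is its tail function $G$.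
\end{theorem}

Section~\ref{sec:blocks} shows the mechanism in a finite model. Section~\ref{sec:mixtures} introduces scale mixtures and states a necessary condition (Theorem~\ref{thm:nec}) and a sufficient condition (Theorem~\ref{thm:suf}) for a Gaussian limit in this class. The first yields Theorem~\ref{thm:main}; the second shows that the factor $1+\log\frac1u$ in \eqref{eq:growth} is the threshold on the scale of its powers (Corollary~\ref{cor:power}).

\section{A block model}\label{sec:blocks}

The pairs of points at distance much smaller than $R$ are few, but the maximum feels them. To see how, add one intermediate level to the equicorrelated model.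

\begin{example}\label{ex:block}
Let $\zeta$, $\eta_j$ and $\xi_{j,i}$ $(j\le m,\ i\le n)$ be independent standard Gaussian variables, let $c,\sigma^2>0$ with $c+\sigma^2<1$, and put
\[
X_{j,i}=\sqrt c\,\zeta+\sigma\eta_j+\sqrt{1-c-\sigma^2}\;\xi_{j,i}.
\]
There are $m$ blocks of $n$ points. The variance is $1$, the correlation is $c+\sigma^2$ inside a block and $c$ between blocks; a fraction $1-1/m$ of all ordered pairs has correlation $c$. With $a=\sigma u_m+\sqrt{1-c-\sigma^2}\,u_n$,
\[
\frac{\max_{j,i}X_{j,i}-a}{\sqrt c}=\zeta+\frac{\sigma}{u_m\sqrt c}\cdot u_m\Big(\max_{j\le m}\eta_j-u_m\Big)+E,\qquad |E|\le\frac1{\sqrt c}\max_{j\le m}\Big|\max_{i\le n}\xi_{j,i}-u_n\Big|.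
\]
Let $m\to\infty$ with $c=c_m$ and $\sigma=\sigma_m$. For fixed $m$ and $c$ the bound on $|E|$ tends to $0$ in probability as $n\to\infty$, by \eqref{eq:gumbel}; so we may let $n=n_m$ grow so fast that $E\to0$ in probability and $c\log(mn)\to\infty$. If $\sigma^2/(2c\log m)\to\gamma^2<\infty$, then \eqref{eq:gumbel} shows that the left side converges in distribution to $\zeta+\gamma\Gamma$, with $\Gamma$ a Gumbel variable independent of $\zeta$. For $\gamma=0$ this is Gaussian. For $\gamma>0$ it is not, because $\mathbb P(\zeta+\gamma\Gamma>x)\ge\frac12\mathbb P(\Gamma>x/\gamma)\sim\frac12e^{-x/\gamma}$; and no other normalization helps, since two nondegenerate limits of affine normalizations of one sequence are affine images of each other in law.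
\end{example}

The competition between the blocks produces a non-Gaussian fluctuation of variance of order $\sigma^2/\log m$, however many points each block contains, and this has to be compared with $c$. For a field with covariance $w$ on the cube of side $e^T$, take blocks of side $e^{T-s}$. Then $\log m=ds$, the correlation between blocks is $c\approx w(e^T)$, and the extra correlation inside a block is $\sigma^2\approx w(e^{T-s})-w(e^T)$. A Gaussian limit should therefore require
\[
w(e^{T-s})-w(e^T)\ll(1+s)\,w(e^T)\qquad\text{for all }0\le s\le T.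
\]
For bounded $s$ this is slow variation, and for $s=T$ it is essentially \eqref{eq:strong}. In between it is a separate condition. If $w(e^t)$ drops by the factor $s$ over an interval of length $s$, the condition fails, yet $\log w(e^t)$ need only have slope $-(\log s)/s$ there, which tends to $0$ as $s\to\infty$. This is the counterexample.

A stationary field has no exact blocks, and its variance is spread over many scales, so we cannot compute the limit law as in Example~\ref{ex:block}. We split the field on $Q_r$ into a coarse part, made of the scales above $r$, which plays the role of $\sqrt c\,\zeta$, and a fine part, and we replace the computation by three softer facts. The maximum of the fine part cannot have a nondegenerate Gaussian limit, so a Gaussian limit of $M_r$ forces it to concentrate on a scale smaller than $\sqrt c$ (Proposition~\ref{prop:rigid}). It does not concentrate on a scale smaller than $\sigma/\sqrt{1+s}$ (Proposition~\ref{prop:anti}). And, on a torus, its variance is at most the sum over all scales of the contributions $\sigma^2/(1+s)$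 (Proposition~\ref{prop:var}).

\section{Scale mixtures and the two criteria}\label{sec:mixtures}

\subsection{The fields}

We write $|\cdot|$ for the Euclidean norm and $|\cdot|_\infty$ for the maximum norm. Suprema of fields over subsets of $\mathbb R^d$ are taken over their intersection with $D$. Fix a smooth function $\psi\ge0$, $\psi\not\equiv0$, with compact support in $(-\frac12,\frac12)^d$, and let
\[
h(z)=\|\psi\|_2^{-2}\int_{\mathbb R^d}\psi(y)\psi(y+z)\,dy .
\]
The constants $C,C_0,C_1,\dots$ depend only on $d$ and $\psi$; the value of $C$ may change from line to line. The function $h$ is smooth, even and nonnegative, $h(0)=1$, and $h(z)=0$ if $|z|_\infty\ge1$. It is positive definite, because $h(x-x')$ is the $L^2$ inner product of the normalized translates $\psi(\cdot+x)/\|\psi\|_2$ and $\psi(\cdot+x')/\|\psi\|_2$. For the same reason $1-h(z)=\|\psi(\cdot+z)-\psi\|_2^2/(2\|\psi\|_2^2)$. A nonzero function of compact support is not periodic, and $\|\psi(\cdot+z)-\psi\|_2\le|z|\,\|\nabla\psi\|_2$; therefore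
\begin{equation}\label{eq:h}
0<1-h(z)\le C_0|z|^2\qquad(z\ne0).
\end{equation}

Let $\mu$ be a probability measure on $[1,\infty)$ and put
\[
K(x,y)=\int h\Big(\frac{x-y}{\ell}\Big)\mu(d\ell),\qquad G(v)=\mu\big((v,\infty)\big),\qquad g(t)=G(e^t).
\]
We always assume that $G(v)>0$ for all $v$. The function $G$ is nonincreasing and tends to $0$; we call it the \emph{tail function}. The kernel $K$ is positive definite as a mixture of positive definite kernels, and it is smooth on $\mathbb R^d$ because the derivatives of $h(\cdot/\ell)$ of a given order are bounded uniformly in $\ell\ge1$. The \emph{scale mixture} with mixing measure $\mu$ is the centered stationary Gaussian field $f$ on $D$ with covariance $K$. One should think of scale $\ell$ as contributing an independent field of variance $\mu(d\ell)$ that is nearly constant over distances much smaller than $\ell$ and independent over distances larger than $\ell$.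

For a Borel set $A\subset[1,\infty)$ let $f_A$ be a centered Gaussian field with covariance $K_A(x,y)=\int_Ah(\frac{x-y}\ell)\,\mu(d\ell)$. For a finite partition $(A_i)$ of a set $A$ we realize $f_A=\sum_if_{A_i}$ with independent summands, and we write $f_{\le r}=f_{[1,r]}$ and $f_{>r}=f_{(r,\infty)}$. The properties of $h$ give the following.
\begin{itemize}
\item[(F1)] $f_A$ is stationary and $\operatorname{Var}f_A(x)=\mu(A)$; in particular $\operatorname{Var}f(x)=1$.
\item[(F2)] If $A\subset[1,L]$, then $K_A(x,y)=0$ for $|x-y|_\infty\ge L$, so the restrictions of $f_A$ to sets at mutual $|\cdot|_\infty$-distance at least $L$ are independent.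
\item[(F3)] If $A\subset[L,\infty)$, then $\mathbb E|f_A(x)-f_A(y)|^2\le2C_0\,\mu(A)\,|x-y|^2/L^2$.
\end{itemize}
By (F3) with $L=1$, the Gaussian increments satisfy $\mathbb E|f_A(x)-f_A(y)|^p\le C_p|x-y|^p$ for every $p>d$, so Kolmogorov's criterion gives continuous versions, which we use throughout. Two points at distance $v$ share the scales above $v$, so their covariance should be about $G(v)$.

\begin{lemma}\label{lem:cov}
If $G$ is slowly varying, then $K(x,y)\sim G(|x-y|)$ as $|x-y|\to\infty$.
\end{lemma}

\begin{proof}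
Let $z=x-y$. Since $h\le1$ and $h(z/\ell)=0$ for $\ell\le|z|_\infty$, we have $K(x,y)\le G(|z|_\infty)\le G(|z|/\sqrt d)\sim G(|z|)$. For $\Lambda\ge1$, keep only the scales $\ell>\Lambda|z|$ and use $h\ge0$ and \eqref{eq:h}: $K(x,y)\ge(1-C_0\Lambda^{-2})\,G(\Lambda|z|)$. Hence $\liminf K(x,y)/G(|z|)\ge1-C_0\Lambda^{-2}$, and $\Lambda$ is arbitrary.
\end{proof}

\subsection{The criteria}

The quantity suggested by the block model is
\[
\Delta(T,s)=\frac{g(T-s)-g(T)}{(1+s)\,g(T)},\qquad0\le s\le T,
\]
whose numerator $\mu((e^{T-s},e^T])$ is the variance carried by the scales between $e^{T-s}$ and $e^T$. Summing the contributions of all scales below $v$ instead gives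
\[
\Psi(v)=\int_{[1,v]}\frac{\mu(d\ell)}{1+\log(v/\ell)},\qquad v\ge1 .
\]
In the next three statements $f$ is the scale mixture with mixing measure $\mu$.

\begin{theorem}[Necessary condition]\label{thm:nec}
Suppose that $G$ is slowly varying and that $M_R$ has a Gaussian limit. Then
\begin{equation}\label{eq:A}
\sup_{0\le s\le T}\Delta(T,s)\longrightarrow0\qquad(T\to\infty).
\end{equation}
\end{theorem}

\begin{theorem}[Sufficient condition]\label{thm:suf}
Suppose that $\Psi(v)=o(G(v))$ as $v\to\infty$. Then $G$ is slowly varying, $K(x,y)\log|x-y|\to\infty$, and $G(R)^{-1/2}(M_R-a_R)\Rightarrow Z$ for suitable $a_R$.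
\end{theorem}

\begin{corollary}\label{cor:power}
Suppose that $G$ is slowly varying and that, for some $\theta<1$ and some $C'$, $v_0$,
\begin{equation}\label{eq:power}
G(uv)\le C'\big(1+\log\tfrac1u\big)^\theta G(v)\qquad\text{for all }v\ge v_0,\ u\in[1/v,1].
\end{equation}
Then the conclusion of Theorem~\ref{thm:suf} holds. This fails for $\theta=1$, even with $C'=1$. The hypothesis of Theorem~\ref{thm:suf} also holds whenever $G$ is asymptotically flat and $G(v)\log v\to\infty$.
\end{corollary}

The next lemma compares the two conditions.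

\begin{lemma}\label{lem:psi}
For $T\ge0$,
\begin{equation}\label{eq:psi}
\Psi(e^T)=\frac{\mu([1,e^T])}{1+T}+\int_0^T\frac{g(T-x)-g(T)}{(1+x)^2}\,dx,\qquad\Psi(e^T)\ge g(T)\sup_{0\le s\le T}\Delta(T,s).
\end{equation}
In particular $\Psi=o(G)$ implies \eqref{eq:A}. Moreover, \eqref{eq:A} implies that $G$ is slowly varying and that $G(v)\log v\to\infty$.
\end{lemma}

\begin{proof}
For $\ell\in[1,e^T]$ and $s=T-\log\ell$ we have $\frac1{1+s}=\frac1{1+T}+\int_0^T\mathbf 1\{x>s\}(1+x)^{-2}dx$, and $x>s$ means $\ell>e^{T-x}$. Integrating against $\mu$ over $[1,e^T]$ gives the identity, by Fubini's theorem and $\mu((e^{T-x},e^T])=g(T-x)-g(T)$. For the inequality, restrict the integral defining $\Psi(e^T)$ to $(e^{T-s},e^T]$, where the integrand is at least $1/(1+s)$. Assume \eqref{eq:A}. For fixed $s$ it gives $g(T-s)/g(T)\to1$, which is slow variation for $u=e^{-s}$ and, after taking reciprocals, for $u=e^s$. For $s=T$ it gives $(g(0)-g(T))/((1+T)g(T))\to0$, and $g(0)-g(T)\to g(0)>0$, so $Tg(T)\to\infty$.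
\end{proof}

The integral in \eqref{eq:psi} equals $g(T)\int_0^T\Delta(T,x)\frac{dx}{1+x}$. So \eqref{eq:A} and $\Psi=o(G)$ are the supremum form and the integral form of one requirement, that $g(T-s)-g(T)$ be small compared with $(1+s)g(T)$. We do not determine what happens when \eqref{eq:A} holds but $\Psi\ne o(G)$.

\begin{remark}\label{rem:realize}
Let $w$ be nonincreasing, right-continuous and slowly varying, with values in $(0,1]$ and $w(v)\to0$. The measure $\mu$ with $\mu(\{1\})=1-w(1)$ and $\mu((a,b])=w(a)-w(b)$ for $1\le a<b$ is a probability measure with $G=w$ on $[1,\infty)$. By Lemma~\ref{lem:cov} and Theorem~\ref{thm:nec}, every such $w$ that violates \eqref{eq:A} is realized by a field with $K(x,y)\sim w(|x-y|)$ whose maximum has no Gaussian limit.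
\end{remark}

\section{Oscillation of the coarse scales}\label{sec:osc}

Both criteria use that a field made of scales above $L$ is nearly constant on cubes of side much smaller than $L$. We recall two facts about a continuous centered Gaussian process $(Y_x)_{x\in S}$ on a compact set $S$. \emph{Dudley's bound}: if $N(\varepsilon)$ is the least number of balls of radius $\varepsilon$ for the distance $(\mathbb E|Y_x-Y_y|^2)^{1/2}$ that cover $S$, then $\mathbb E\sup_{x,y}|Y_x-Y_y|\le c_0\int_0^\infty\sqrt{\log N(\varepsilon)}\,d\varepsilon$ with a universal constant $c_0$. The \emph{Borell--TIS inequality}: $\mathbb E\sup Y<\infty$, and if $\operatorname{Var}Y_x\le\tau^2$ for all $x$, then $\mathbb P(\sup Y>\mathbb E\sup Y+t)\le e^{-t^2/2\tau^2}$ for $t\ge0$.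

\begin{lemma}\label{lem:osc}
Let $A\subset[L,\infty)$.
\begin{itemize}
\item[(i)] If $B$ is a cube of side $\lambda$, then $\mathbb E\sup_{x,y\in B}|f_A(x)-f_A(y)|\le C_1\sqrt{\mu(A)}\,\lambda/L$.
\item[(ii)] If $B_1,\dots,B_p$ are cubes of side at most $\lambda$ and $x_j\in B_j\cap D$, then
\[
\mathbb E\max_{j\le p}\sup_{x\in B_j}|f_A(x)-f_A(x_j)|\le C_1\sqrt{\mu(A)}\,\frac\lambda L\,\big(1+\sqrt{\log p}\big).
\]
\end{itemize}
\end{lemma}

\begin{proof}
Let $\tau=\sqrt{2C_0d\,\mu(A)}\,\lambda/L$; we may assume $\tau>0$. By (F3), two points of a cube of side $u\lambda$ are at distance at most $u\tau$ for the distance in Dudley's bound. Cutting $B$ into $\lceil\tau/\varepsilon\rceil^d$ equal subcubes and choosing a point of $D$ in each subcube that meets $D$, we get $N(\varepsilon)\le\lceil\tau/\varepsilon\rceil^d$. The entropy integral is at most $\tau\int_0^1\sqrt{d\log\lceil1/u\rceil}\,du$, which proves (i).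

For (ii), the $j$-th supremum $S_j$ is the supremum of the process $\pm(f_A(x)-f_A(x_j))$ indexed by $x\in B_j$ and a sign, whose variance is at most $\tau^2$. By Borell--TIS and a union bound, $\mathbb P(\max_j(S_j-\mathbb ES_j)>t)\le\min(1,pe^{-t^2/2\tau^2})$. Let $t_0=\tau\sqrt{2\log p}$. Since $(t_0+u)^2\ge t_0^2+u^2$ and $pe^{-t_0^2/2\tau^2}=1$,
\[
\mathbb E\max_j(S_j-\mathbb ES_j)_+\le t_0+\int_0^\infty e^{-u^2/2\tau^2}du=\tau\big(\sqrt{2\log p}+\sqrt{\pi/2}\big).
\]
Add the bound (i) for $\mathbb ES_j$ and enlarge $C_1$.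
\end{proof}

On a cube of side comparable to $r$, part (i) applied to $f_{>r}$ gives an oscillation of order $\sqrt{G(r)}$, the same size as $f_{>r}(0)$. Slow variation improves this, because almost all of the variance $G(r)$ sits on scales much larger than $r$.

\begin{lemma}\label{lem:coarse}
Let $G$ be slowly varying and $H<\infty$. Then $\mathbb E\sup_{x\in Q_{Hr}}|f_{>r}(x)-f_{>r}(0)|=o(\sqrt{G(r)})$ as $r\to\infty$. Consequently, if $R=R(r)\le Hr$,
\begin{equation}\label{eq:split}
M_R=f_{>r}(0)+\sup_{Q_R}f_{\le r}+o_{\mathbb P}\big(\sqrt{G(r)}\big),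
\end{equation}
where $f_{>r}(0)$ has law $N(0,G(r))$ and is independent of $f_{\le r}$.
\end{lemma}

Here $o_{\mathbb P}(\alpha_r)$ denotes a variable whose ratio to $\alpha_r$ tends to $0$ in probability; for each $r$ the field is realized as $f=f_{\le r}+f_{>r}$.

\begin{proof}
For $\Lambda\ge1$ write $f_{>r}=f_{(r,\Lambda r]}+f_{>\Lambda r}$. Lemma~\ref{lem:osc}(i), with $L=r$ for the first summand and $L=\Lambda r$ for the second, bounds the expectation by $C_1H\sqrt{G(r)-G(\Lambda r)}+C_1H\Lambda^{-1}\sqrt{G(r)}$. The first term is $o(\sqrt{G(r)})$ by slow variation, and $\Lambda$ is arbitrary. The error in \eqref{eq:split} is at most $\sup_{Q_{Hr}}|f_{>r}-f_{>r}(0)|$, and Markov's inequality applies.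
\end{proof}

\section{The necessary condition}\label{sec:nec}

For $r\ge1$ let $U_r=\sup_{Q_r}f_{\le r}$ be the maximum of the fine part.

\subsection{A Gaussian limit comes from the coarse part}

By \eqref{eq:split}, $M_r$ is essentially the sum of the Gaussian variable $f_{>r}(0)$ and the independent variable $U_r$. If $M_r$ is asymptotically Gaussian, then so is $U_r$ in the same normalization, with a limiting variance $v\ge0$, and we must exclude $v>0$. The finite range (F2) does this: the maximum of $f_{\le r}$ over the larger cube $Q_{3r}$ dominates the larger of two independent copies of $U_r$, and it is asymptotically Gaussian as well, because the hypothesis also applies to $M_{3r}$. These two facts are incompatible.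

\begin{lemma}\label{lem:two}
Let $v>0$. No Gaussian law, degenerate or not, has a distribution function $H$ with $H(x)\le\Phi(x/\sqrt v)^2$ for all real $x$.
\end{lemma}

\begin{proof}
Suppose that $N(m,v'')$ does. As $H<1$ everywhere, $v''>0$. Recall that $\log\bar\Phi(y)\sim-y^2/2$ as $y\to\infty$. As $x\to-\infty$ we have $\log H(x)\sim-x^2/2v''$ and $\log\Phi(x/\sqrt v)^2\sim-x^2/v$, so $1/2v''\ge1/v$, that is $v''\le v/2$. As $x\to+\infty$, the inequality $1-H(x)\ge\bar\Phi(x/\sqrt v)$ compares $-x^2/2v''$ with $-x^2/2v$ and gives $v''\ge v$. This contradicts $v>0$.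
\end{proof}

\begin{proposition}\label{prop:rigid}
Suppose that $G$ is slowly varying and $b_R(M_R-a_R)\Rightarrow Z$. Then, as $r\to\infty$ through the integers, $|b_r|\sqrt{G(r)}\to1$ and $(U_r-a_r)/\sqrt{G(r)}\to0$ in probability.
\end{proposition}

\begin{proof}
Since $Z$ is nondegenerate, $b_R\ne0$ for large $R$; since $Z$ is symmetric, $Z_R:=|b_R|(M_R-a_R)\Rightarrow Z$. Let $r$ be an integer, and write $c=G(r)$, $\tau=1/|b_r|$, $a=a_r$, $\tau'=1/|b_{3r}|$, $a'=a_{3r}$, $U=U_r$, $U'=\sup_{Q_{3r}}f_{\le r}$ and $\zeta=f_{>r}(0)/\sqrt c$. Then $\zeta$ is standard Gaussian and independent of $(U,U')$, and by Lemma~\ref{lem:coarse}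
\begin{equation}\label{eq:twosplit}
M_r=\sqrt c\,\zeta+U+o_{\mathbb P}(\sqrt c),\qquad M_{3r}=\sqrt c\,\zeta+U'+o_{\mathbb P}(\sqrt c).
\end{equation}

\emph{Step 1: $c/\tau^2$ is bounded.} Otherwise $\tau/\sqrt c\to0$ along a subsequence, and $(M_r-a)/\sqrt c=(\tau/\sqrt c)Z_r\to0$ in probability, so its characteristic function at $1$ tends to $1$. By \eqref{eq:twosplit} and independence, that value has modulus at most $|\mathbb Ee^{i\zeta}|+o(1)=e^{-1/2}+o(1)$, a contradiction.

\emph{Step 2: the limit of $U$.} Consider any subsequence along which $c/\tau^2\to\rho^2<\infty$. The errors in \eqref{eq:twosplit} are $o_{\mathbb P}(\tau)$, so $e^{-t^2c/2\tau^2}\,\mathbb Ee^{it(U-a)/\tau}\to e^{-t^2/2}$ for all real $t$, that is $\mathbb Ee^{it(U-a)/\tau}\to e^{-vt^2/2}$ with $v=1-\rho^2$. A characteristic function has modulus at most $1$, so $v\ge0$, and $(U-a)/\tau\Rightarrow N(0,v)$. If we show that $v=0$ for every such subsequence, then $c/\tau^2\to1$ and $(U-a)/\tau\to0$ in probability along all integers, which is the claim. Suppose that $v>0$.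

\emph{Step 3: comparing the two cubes.} As $r$ is an integer, translation by $rj$, $j\in\mathbb Z^d$, preserves $D$ and the law of $f_{\le r}$. The set $Q_{3r}$ is the union of the $3^d$ translates $rj+Q_r$, $j\in\{0,1,2\}^d$. Among them, $Q_r$ and $2re_1+Q_r$, with $e_1=(1,0,\dots,0)$, are at $|\cdot|_\infty$-distance $r$, so by (F2) the suprema of $f_{\le r}$ over them are independent copies of $U$. Hence, for all $y$,
\[
1-3^d\,\mathbb P(U>y)\le\mathbb P(U'\le y)\le\mathbb P(U\le y)^2 .
\]
Take $y=a+\tau x$. By Step 2 the left side tends to $1-3^d\bar\Phi(x/\sqrt v)$ and the right side to $\Phi(x/\sqrt v)^2$. So $(U'-a)/\tau$ is tight, and along a further subsequence it converges to a law whose distribution function $H$ satisfies $H(x)\le\Phi(x/\sqrt v)^2$ at its continuity points, hence everywhere by right-continuity.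

\emph{Step 4: $H$ is Gaussian.} By \eqref{eq:twosplit}, $Y:=(M_{3r}-a)/\tau$ converges to the convolution $N(0,\rho^2)*H$. Also $Y=(a'-a)/\tau+(\tau'/\tau)Z_{3r}$. If $\tau'/\tau\to\infty$ along a subsequence, then $Z_{3r}+(a'-a)/\tau'=(\tau/\tau')Y\to0$ in probability, while the modulus of its characteristic function at $1$ tends to $e^{-1/2}$; so $\tau'/\tau$ is bounded. Then $(a'-a)/\tau$ is a difference of tight sequences and is bounded too. Along a subsequence $(a'-a)/\tau\to m$ and $(\tau'/\tau)^2\to v'$, and $Y\Rightarrow N(m,v')$. The characteristic function of $H$ is therefore $e^{imt-(v'-\rho^2)t^2/2}$, so $v'\ge\rho^2$ and $H$ is the distribution function of $N(m,v'-\rho^2)$. This contradicts Lemma~\ref{lem:two}.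
\end{proof}

The independence in Step 3 is essential: it is a property of the fine part only, and the maxima of the full field can be asymptotically Gaussian on every cube, as in Theorem~\ref{thm:suf}.

\subsection{Anticoncentration of the fine part}

It remains to show that $U_r$ is spread out when a window of scales $(L,r]$ carries much variance. In Example~\ref{ex:block} the finer level contributed the same constant to each block. Now we know nothing about the contributions of the scales below $L$, and the block variables are correlated. The following anticoncentration bound of Nazarov type tolerates both. By \eqref{eq:gumbel}, the maximum of $p$ independent $N(0,\sigma^2)$ variables lives on a window of width of order $\sigma/\sqrt{2\log p}$; the lemma says that neither correlations nor independent shifts can concentrate the maximum on a window of smaller order.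

\begin{lemma}\label{lem:naz}
Let $X_1,\dots,X_p$ be centered, jointly Gaussian, each of variance $\sigma^2>0$, and let $(y_1,\dots,y_p)$ be a real random vector independent of $(X_j)$. Then for all $z\in\mathbb R$ and $\delta>0$,
\[
\mathbb P\Big(z\le\max_j(X_j+y_j)\le z+\delta\Big)\le\frac\delta\sigma\big(\sqrt{2\log p}+2\big).
\]
\end{lemma}

\begin{proof}
Condition on $(y_j)$, so that the $y_j$ are constants, and rescale to $\sigma=1$. If $X_i=X_j$ almost surely for some $i\ne j$, delete one of the two indices with the smaller $y$; this does not change the maximum and lowers $p$. So we may assume $\rho_{ij}:=\mathbb EX_iX_j<1$ for $i\ne j$. Then $X_i-X_j$ has positive variance, and the index attaining the maximum is almost surely unique. Fix $i$ and write $X_j=\rho_{ij}X_i+W_j$, where $(W_j)_{j\ne i}$ is independent of $X_i$. Index $i$ attains the maximum exactly when $W_j\le(1-\rho_{ij})X_i+y_i-y_j$ for all $j\ne i$. Given $X_i=u$, this has probability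
\[
A_i(u)=\mathbb P\big(W_j\le(1-\rho_{ij})u+y_i-y_j\ \text{ for all }j\ne i\big),
\]
which is nondecreasing in $u$ because $\rho_{ij}<1$; this is where the equality of the variances is used. The maximum has density $q(z)=\sum_i\phi(u_i)A_i(u_i)$, where $u_i=z-y_i$, and by monotonicity
\begin{equation}\label{eq:mono}
\sum_iA_i(u_i)\bar\Phi(u_i)\le\sum_i\int_{u_i}^\infty A_i(u)\phi(u)\,du=\mathbb P\Big(\max_j(X_j+y_j)\ge z\Big)\le1 .
\end{equation}
To pass from $\bar\Phi$ to $\phi$, note that $\bar\Phi(u)/\phi(u)=\int_0^\infty e^{-ut-t^2/2}dt$ is decreasing in $u$. For $u\ge0$ and $\alpha=u+1$, Jensen's inequality for the density $\alpha e^{-\alpha t}$, under which $t$ and $t^2/2$ have means $1/\alpha$ and $1/\alpha^2$, gives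
\[
\frac{\bar\Phi(u)}{\phi(u)}=\frac1\alpha\int_0^\infty\alpha e^{-\alpha t}\,e^{t-t^2/2}\,dt\ge\frac1\alpha\,e^{1/\alpha-1/\alpha^2}\ge\frac1{u+1}.
\]
Let $u^*=\sqrt{2\log p}$. If $u_i\le u^*$, then $\phi(u_i)\le(u^*+1)\bar\Phi(u_i)$, so by \eqref{eq:mono} these terms contribute at most $u^*+1$ to $q(z)$. The terms with $u_i>u^*$ contribute at most $p\,\phi(u^*)=1/\sqrt{2\pi}\le1$. Hence $q\le u^*+2$.
\end{proof}

To apply the lemma we freeze $f_{(L,r]}$ on small cubes. With $s=\log(r/L)$ and cubes of side $L/\nu$, Lemma~\ref{lem:osc}(ii) gives an error of order $\sigma\sqrt{1+s}/\nu$, which must be small compared with the window $\sigma/\sqrt{1+s}$. The choice $\nu=(1+s)^2$ achieves this and keeps the logarithm of the number of cubes of order $1+s$.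

\begin{proposition}\label{prop:anti}
Let $1\le L\le r$, $s=\log(r/L)$ and $\sigma^2=G(L)-G(r)>0$. Then for $\varepsilon\in(0,1]$ and $z\in\mathbb R$,
\[
\mathbb P\Big(z\le U_r\le z+\frac{\varepsilon\sigma}{\sqrt{1+s}}\Big)\le C_2\Big(\varepsilon+\frac1{\varepsilon(1+s)}\Big).
\]
\end{proposition}

\begin{proof}
Write $f_{\le r}=f_A+Y$ with $A=(L,r]$ and $Y=f_{\le L}$ independent; $\mu(A)=\sigma^2$. Let $\nu=(1+s)^2$. Cut $[0,r]^d$ into $\lceil r\nu/L\rceil^d$ equal closed cubes, of side at most $L/\nu$; let $B_1,\dots,B_p$ be those that meet $D$, and pick $x_j\in B_j\cap D$. Since $r\nu/L\ge1$, we have $\lceil r\nu/L\rceil\le2e^s(1+s)^2$, and so $\log p\le d(\log2+s+2\log(1+s))\le3d(1+s)$. Put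
\[
U^*=\max_j\Big(f_A(x_j)+\sup_{B_j}Y\Big),\qquad W=\max_j\sup_{x\in B_j}|f_A(x)-f_A(x_j)|.
\]
Then $|U_r-U^*|\le W$, and Lemma~\ref{lem:osc}(ii) gives $\mathbb EW\le C_1\sigma\nu^{-1}(1+\sqrt{3d(1+s)})\le C\sigma(1+s)^{-3/2}$. Let $\delta=\varepsilon\sigma/\sqrt{1+s}$. By Lemma~\ref{lem:naz} with $X_j=f_A(x_j)$ and $y_j=\sup_{B_j}Y$, and by Markov's inequality,
\begin{align*}
\mathbb P(z\le U_r\le z+\delta)&\le\mathbb P(z-\delta\le U^*\le z+2\delta)+\mathbb P(W>\delta)\\
&\le\frac{3\varepsilon}{\sqrt{1+s}}\big(\sqrt{6d(1+s)}+2\big)+\frac C{\varepsilon(1+s)},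
\end{align*}
and the first term is at most $3(\sqrt{6d}+2)\varepsilon$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nec}]
Let $b_R(M_R-a_R)\Rightarrow Z$ and suppose that \eqref{eq:A} fails. There are $\eta>0$, $T_k\to\infty$ and $s_k\in[0,T_k]$ with
\[
g(T_k-s_k)-g(T_k)\ge\eta(1+s_k)\,g(T_k).
\]
If $s_k\le S$ along a subsequence, then $1+\eta\le g(T_k-s_k)/g(T_k)\le g(T_k-S)/g(T_k)\to1$ there, which is absurd; so $s_k\to\infty$. Let $r_k=\lceil e^{T_k}\rceil\le2e^{T_k}$, $L_k=e^{T_k-s_k}$ and $s_k'=\log(r_k/L_k)\in[s_k,s_k+\log2]$. As $G(r_k)\le g(T_k)$ and $1+s_k'\le2(1+s_k)$,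
\[
\sigma_k^2:=G(L_k)-G(r_k)\ge\eta(1+s_k)\,g(T_k)\ge\tfrac\eta2(1+s_k')\,G(r_k).
\]
Thus $\varepsilon\sigma_k/\sqrt{1+s_k'}\ge\varepsilon\sqrt{\eta G(r_k)/2}$, and Proposition~\ref{prop:anti} gives, for $\varepsilon\in(0,1]$,
\[
\mathbb P\Big(|U_{r_k}-a_{r_k}|\le\tfrac\varepsilon2\sqrt{\eta G(r_k)/2}\Big)\le C_2\Big(\varepsilon+\frac1{\varepsilon(1+s_k)}\Big).
\]
The left side tends to $1$ by Proposition~\ref{prop:rigid}. The right side tends to $C_2\varepsilon$, which is less than $1$ for small $\varepsilon$. This is a contradiction.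
\end{proof}

\section{The counterexample}\label{sec:example}

We let $g$ drop by the factor $k$ across a window of length $k$, for each $k\ge3$, and keep it constant elsewhere. The length $k$ makes the slope of $\log g$ small, the factor $k$ violates \eqref{eq:A}, and the windows are placed so far out that $g(t)$ stays much larger than $1/t$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $k\ge3$ let $T_k=(k+2)!$ and $J_k=[T_k-k,T_k]$. For $k\ge4$,
\begin{equation}\label{eq:gap}
T_k-k-T_{k-1}=(k+1)\,(k+1)!-k\ge k!,
\end{equation}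
so the windows $J_k$ are disjoint. Define $g$ on $[0,\infty)$ by $g(0)=1$ and by requiring that $\log g$ be continuous, constant off the windows, and linear with slope $-(\log k)/k$ on $J_k$. Then $g(T_k-k)=k\,g(T_k)$ and $g(T_k)=\prod_{j=3}^kj^{-1}=2/k!$. The function $w$ with $w(v)=g(\log v)$ for $v\ge1$ and $w=1$ on $(0,1)$ is positive, continuous and nonincreasing, and tends to $0$; so it is the tail function $G$ of a probability measure $\mu$ on $[1,\infty)$, as in Remark~\ref{rem:realize}. Let $f$ be the scale mixture with mixing measure $\mu$. It is continuous, centered and stationary, of variance $1$, with smooth covariance on $\mathbb R^d$.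

\emph{Slow variation.} On $[T_{k-1},\infty)$ the function $\log g$ is Lipschitz with constant $\sup_{j\ge k}(\log j)/j$, which tends to $0$ as $k\to\infty$. Hence $\log g(t+s)-\log g(t)\to0$ as $t\to\infty$ for each real $s$, so $w$ is slowly varying, and $K(x,y)\sim w(|x-y|)$ by Lemma~\ref{lem:cov}.

\emph{Condition \eqref{eq:strong}.} For $T_k\le t\le T_{k+1}$ we have $t\,g(t)\ge T_k\,g(T_{k+1})=2(k+2)!/(k+1)!=2(k+2)$. So $w(v)\log v\to\infty$, and \eqref{eq:strong} follows.

\emph{No Gaussian limit.} For all $k\ge3$,
\[
\Delta(T_k,k)=\frac{k\,g(T_k)-g(T_k)}{(1+k)\,g(T_k)}=\frac{k-1}{k+1}\ge\frac12 .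
\]
So \eqref{eq:A} fails, and Theorem~\ref{thm:nec} applies.

\emph{The bound \eqref{eq:growth}.} With $T=\log v$ and $s=\log\frac1u$ it reads $g(T-s)\le(1+s)g(T)$ for $0\le s\le T$. If $T\le T_3-3$, then $g=1$ on $[0,T]$. Otherwise $T\in[T_k-k,\,T_{k+1}-(k+1)]$ for some $k\ge3$; in particular $g(T)\ge g(T_k)$, and $[T-s,T]$ shares at most an endpoint with the windows $J_j$, $j>k$. Suppose first that it also shares at most an endpoint with each $J_j$, $j<k$, and let $\lambda\le\min(s,k)$ be the length of its overlap with $J_k$. Then $g(T-s)/g(T)=k^{\lambda/k}$. The function $\lambda\mapsto k^{\lambda/k}$ is convex with values $1$ and $k$ at the ends of $[0,k]$, so $k^{\lambda/k}\le1+\frac{k-1}k\lambda\le1+s$. In the remaining case $k\ge4$ and $T-s<T_{k-1}$, so $s\ge T_k-k-T_{k-1}\ge k!$ by \eqref{eq:gap}, while $g(T-s)/g(T)\le g(0)/g(T_k)=k!/2$.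
\end{proof}

This $w$ is not flat: for $v=e^{T_k}$ and $u=e^{-k}$ we have $w(uv)/w(v)=k$, and $u\ge v^{-\beta}$ as soon as $k\le\beta T_k$.

\section{The sufficient condition}\label{sec:suf}

By \eqref{eq:split}, a Gaussian limit follows once the maximum of the fine part concentrates on a scale smaller than $\sqrt G$. The Borell--TIS inequality sees only the variance $\mu([1,r])$ of $f_{\le r}(x)$, which tends to $1$, so a finer tool is needed. We use an exact formula that expresses the variance of a Gaussian maximum through the covariance between the maximizer and the maximizer of a perturbed field. This covariance is small if the two maximizers are usually far apart, and hypercontractivity proves this when the law of the maximizer is spread out. On a cube we do not know that law. On a torus it is uniform by symmetry, so we first periodize.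

\subsection{Two facts on Gaussian space}

Let $\xi,\xi'$ be independent standard Gaussian vectors in $\mathbb R^m$, and let $\xi^t=e^{-t}\xi+\sqrt{1-e^{-2t}}\,\xi'$ for $t\ge0$, which has the law of $\xi$. For $F\in C^1(\mathbb R^m)$ with bounded gradient, the \emph{covariance formula} \cite[Ch.~2]{Ch} states that
\begin{equation}\label{eq:covformula}
\operatorname{Var}F(\xi)=\int_0^\infty e^{-t}\,\mathbb E\langle\nabla F(\xi),\nabla F(\xi^t)\rangle\,dt .
\end{equation}
Let $X=\Sigma^{1/2}\xi$ be a centered Gaussian vector with covariance matrix $\Sigma$, possibly singular, such that $X_i-X_j$ has positive variance for $i\ne j$. Let $I_t$ be the almost surely unique index at which $X^t=\Sigma^{1/2}\xi^t$ is maximal. Apply \eqref{eq:covformula} to $F_\alpha(\xi)=\alpha^{-1}\log\sum_ie^{\alpha X_i}$. Then $0\le F_\alpha-\max_iX_i\le\alpha^{-1}\log m$, and $\nabla F_\alpha$ is a convex combination of the vectors $\Sigma^{1/2}e_i$ that converges to $\Sigma^{1/2}e_{I_0}$ almost surely as $\alpha\to\infty$. Since $\langle\Sigma^{1/2}e_i,\Sigma^{1/2}e_j\rangle=\Sigma_{ij}$,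 dominated convergence gives
\begin{equation}\label{eq:maxvar}
\operatorname{Var}\max_iX_i=\int_0^\infty e^{-t}\,\mathbb E\,\Sigma_{I_0I_t}\,dt .
\end{equation}

Let $P_tF(x)=\mathbb EF(e^{-t}x+\sqrt{1-e^{-2t}}\,\xi')$. \emph{Nelson's hypercontractivity theorem} states that $\|P_tF\|_q\le\|F\|_p$, with norms for the law of $\xi$, whenever $1<p\le q$ and $q-1\le e^{2t}(p-1)$. For $p=1+e^{-t}$ the conjugate exponent $q=1+e^t$ satisfies $q-1=e^{2t}(p-1)$. So, by H\"older's inequality, for Borel sets $E,E'$,
\begin{equation}\label{eq:hyper}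
\mathbb P(\xi\in E,\ \xi^t\in E')=\mathbb E\big[\mathbf 1_E(\xi)\,P_t\mathbf 1_{E'}(\xi)\big]\le\big(\mathbb P(\xi\in E)\,\mathbb P(\xi\in E')\big)^{1/(1+e^{-t})}.
\end{equation}

\subsection{The periodized field}

Let $r\ge2$ be an integer with $\mu([1,r])>0$, let $N=2r$, and let $\mathbb T=D/(N\mathbb Z)^d$, with $\|x\|$ the least $|\cdot|_\infty$-norm of a representative of $x$. Put
\[
K^{\mathrm{per}}(x)=\int_{[1,r]}\sum_{n\in\mathbb Z^d}h\Big(\frac{x+Nn}\ell\Big)\mu(d\ell).
\]
This function is positive definite on $\mathbb T$. Indeed, let $\psi_\ell(y)=\sum_n\psi((y+Nn)/\ell)$; unfolding one of the two sums gives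
\[
\int_{[0,N)^d}\psi_\ell(y+x)\psi_\ell(y+x')\,dy=\int_{\mathbb R^d}\psi\Big(\frac{y+x}\ell\Big)\psi_\ell(y+x')\,dy=\ell^d\|\psi\|_2^2\sum_nh\Big(\frac{x'-x+Nn}\ell\Big),
\]
and the left side is an inner product of translates. If $x\in[-r,r]^d$ and $n\ne0$, then $|x+Nn|_\infty\ge r\ge\ell$, so only $n=0$ contributes and $K^{\mathrm{per}}(x)=K_{[1,r]}(x,0)$. Let $f^{\mathrm{per}}$ be the centered stationary Gaussian field on $\mathbb T$ with covariance $K^{\mathrm{per}}$. It follows that:
\begin{itemize}
\item[(P1)] on each translate $rj+Q_r$, $j\in\mathbb Z^d$, the field $f^{\mathrm{per}}$ has the law of $f_{\le r}$, because differences of points of such a cube lie in $[-r,r]^d$; the $2^d$ translates with $j\in\{0,1\}^d$ cover $\mathbb T$, and $f^{\mathrm{per}}$ has a continuous version;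
\item[(P2)] $K^{\mathrm{per}}(x)<K^{\mathrm{per}}(0)$ for $x\ne0$ in $\mathbb T$, by \eqref{eq:h} and $\mu([1,r])>0$;
\item[(P3)] $K^{\mathrm{per}}(x)\le\int_{[1,r]}\mathbf 1\{\|x\|<\ell\}\,\mu(d\ell)$.
\end{itemize}
Let $M_r^{\mathrm{per}}=\sup_{\mathbb T}f^{\mathrm{per}}$.

\begin{proposition}\label{prop:var}
$\operatorname{Var}M_r^{\mathrm{per}}\le C_3\Psi(r)$.
\end{proposition}

\begin{proof}
Let $\Gamma$ be the subgroup $(N/n)\mathbb Z^d/(N\mathbb Z)^d$ of $\mathbb T$, which has $n^d$ points. If $D=\mathbb Z^d$, take $n=N$, so that $\Gamma=\mathbb T$. If $D=\mathbb R^d$, take any $n\ge N$. Let $X$ be the restriction of $f^{\mathrm{per}}$ to $\Gamma$. By (P2) the maximizer is almost surely unique, and since the law of $X$ is invariant under translations by $\Gamma$, both $I_0$ and $I_t$ are uniform on $\Gamma$. By \eqref{eq:maxvar} and (P3),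
\begin{equation}\label{eq:varscale}
\operatorname{Var}\max_\Gamma X\le\int_{[1,r]}\int_0^\infty e^{-t}\,\mathbb P(\|I_0-I_t\|<\ell)\,dt\;\mu(d\ell).
\end{equation}
Fix $\ell\in[1,r]$, let $s=\log(r/\ell)$ and $k=\lfloor N/\ell\rfloor$. Then $r/\ell=N/2\ell\le k\le N\le n$. Partition $\mathbb T$ into $k^d$ half-open cubes $B$ of side $N/k\ge\ell$. Each contains at most $(n/k+1)^d\le(2n/k)^d$ points of $\Gamma$, so $\mathbb P(I_0\in B)\le2^dk^{-d}$. If $I_0\in B$ and $\|I_0-I_t\|<\ell$, then $I_t$ lies in the union $B^*$ of $B$ and the cubes adjacent to it, at most $3^d$ cubes in all, and $\mathbb P(I_0\in B^*)\le6^dk^{-d}$. By \eqref{eq:hyper} with $p=1+e^{-t}$, and since $2/p-1=\tanh(t/2)$,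
\[
\mathbb P(\|I_0-I_t\|<\ell)\le\sum_B\mathbb P(I_0\in B,\,I_t\in B^*)\le k^d\big(12^dk^{-2d}\big)^{1/p}\le12^dk^{-d\tanh(t/2)}\le12^de^{-ds\tanh(t/2)}.
\]
The function $\tanh(t/2)$ is concave and increasing on $[0,\infty)$ and vanishes at $0$, so $\tanh(t/2)\ge\kappa\min(t,1)$ with $\kappa=\tanh\frac12$. With $\alpha=d\kappa s$,
\[
\int_0^\infty e^{-t}e^{-ds\tanh(t/2)}dt\le\int_0^1e^{-\alpha t}dt+e^{-\alpha}\le\frac2{1+\alpha}+\frac1{1+\alpha}\le\frac3{\kappa(1+s)}.
\]
Thus scale $\ell$ contributes at most $C_3\,\mu(d\ell)/(1+\log(r/\ell))$ to \eqref{eq:varscale}, with $C_3=3\cdot12^d/\kappa$, and $\operatorname{Var}\max_\Gamma X\le C_3\Psi(r)$. If $D=\mathbb R^d$, let $n\to\infty$: by continuity $\max_\Gamma X\to M_r^{\mathrm{per}}$ almost surely, and also in $L^2$, since $\sup_{\mathbb T}|f^{\mathrm{per}}|$ is square integrable by Borell--TIS.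
\end{proof}

\subsection{From the torus to the cube}

A cube of side $r$ is a part of the torus, so upper bounds for $M^{\mathrm{per}}_r$ pass to $U_r$. In the other direction, (P1) only shows that $U_r$ reaches the typical level of $M_r^{\mathrm{per}}$ with probability about $2^{-d}$ or more. To amplify this probability we cut the scales at $r\approx R/n$ rather than at $R$: then $Q_R$ contains about $n/2$ independent cubes of side $r$, while slow variation keeps $G(r)\sim G(R)$ for fixed $n$.

\begin{proof}[Proof of Theorem~\ref{thm:suf}]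
By Lemma~\ref{lem:psi}, $G$ is slowly varying and $G(v)\log v\to\infty$; Lemma~\ref{lem:cov} then gives \eqref{eq:strong}.

Fix an integer $n\ge1$ and put $\delta=1/n$. Let $R\to\infty$, $r=\lfloor R/n\rfloor$, $c=G(R)$, $q=q_{R,n}=\mathbb EM_r^{\mathrm{per}}$ and $V=\sup_{Q_R}f_{\le r}$. For large $R$ we have $r\ge\max(n,2)$ and $\mu([1,r])>0$, and then
\[
nr\le R<n(r+1)\le\min\big((n+1)r,\,2nr\big).
\]
In particular $G(r)\ge c\ge G(2nr)$, so $c\sim G(r)$. By Proposition~\ref{prop:var}, $\operatorname{Var}M_r^{\mathrm{per}}=o(c)$, and Chebyshev's inequality gives $\mathbb P(|M_r^{\mathrm{per}}-q|>\delta\sqrt c)\to0$.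

\emph{Upper tail.} The $(n+1)^d$ translates $rj+Q_r$, $j\in\{0,\dots,n\}^d$, cover $Q_R$. By (P1), $\mathbb P(U_r>y)\le\mathbb P(M_r^{\mathrm{per}}>y)$ for all $y$. Hence $\mathbb P(V>q+\delta\sqrt c)\le(n+1)^d\,\mathbb P(M_r^{\mathrm{per}}>q+\delta\sqrt c)\to0$.

\emph{Lower tail.} By (P1) and a union bound, $\mathbb P(U_r\ge q-\delta\sqrt c)\ge2^{-d}\,\mathbb P(M_r^{\mathrm{per}}\ge q-\delta\sqrt c)=2^{-d}-o(1)$. The translates $2jre_1+Q_r$ with $0\le j\le(n-1)/2$ lie in $Q_{nr}\subset Q_R$; there are $\lceil n/2\rceil$ of them, at mutual $|\cdot|_\infty$-distance at least $r$. By (F2), $\limsup_R\mathbb P(V<q-\delta\sqrt c)\le\epsilon_n:=(1-2^{-d})^{n/2}$.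

\emph{Coarse part.} By \eqref{eq:split} with $H=2n$, $M_R=f_{>r}(0)+V+o_{\mathbb P}(\sqrt c)$.

Put $Y_{R,n}=(M_R-q_{R,n})/\sqrt{G(R)}$ and $\zeta_{R,n}=f_{>r}(0)/\sqrt{G(R)}$, which has law $N(0,G(r)/G(R))$. The three estimates give $\limsup_R\mathbb P(|Y_{R,n}-\zeta_{R,n}|>2/n)\le\epsilon_n$. Choose $R_1<R_2<\cdots$ tending to infinity such that, for all $R\ge R_n$,
\[
\mathbb P\big(|Y_{R,n}-\zeta_{R,n}|>2/n\big)\le\epsilon_n+1/n,\qquad\big|\operatorname{Var}\zeta_{R,n}-1\big|\le1/n .
\]
Let $n(R)=\max\{n:R_n\le R\}$, which tends to infinity, and $a_R=q_{R,n(R)}$. Then $\zeta_{R,n(R)}\Rightarrow Z$ and $Y_{R,n(R)}-\zeta_{R,n(R)}\to0$ in probability, so $G(R)^{-1/2}(M_R-a_R)\Rightarrow Z$.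
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:power}]
We bound the two terms of the identity in \eqref{eq:psi}. Assume \eqref{eq:power}, which reads $g(T-x)\le C'(1+x)^\theta g(T)$ for $0\le x\le T$ and $T$ large. For $x=T$ it gives $1/(1+T)\le C'g(0)^{-1}(1+T)^{\theta-1}g(T)$, so the first term is $o(g(T))$. Fix $S>0$. The integral over $[0,S]$ is at most $(g(T-S)-g(T))\int_0^\infty(1+x)^{-2}dx=o(g(T))$ by slow variation, and the integral over $[S,T]$ is at most
\[
C'g(T)\int_S^\infty(1+x)^{\theta-2}dx=\frac{C'(1+S)^{\theta-1}}{1-\theta}\,g(T).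
\]
Since $\theta<1$, the factor tends to $0$ as $S\to\infty$. So $\Psi=o(G)$ and Theorem~\ref{thm:suf} applies. For $\theta=1$ the last integral diverges, and the statement itself fails: the field of Theorem~\ref{thm:main} has slowly varying $G$, satisfies \eqref{eq:power} with $\theta=1$ and $C'=1$ by \eqref{eq:growth}, and has no Gaussian limit.

Now let $G$ be asymptotically flat with $Tg(T)\to\infty$. The first term is at most $1/(1+T)=o(g(T))$. Let $\eta>0$ and let $\beta$ be as in \eqref{eq:flat}; decreasing $\beta$ preserves \eqref{eq:flat}, so we may take $\beta<1$. For $0\le x\le\beta T$ we have $g(T-x)-g(T)\le(\eta+o(1))g(T)$ uniformly, so the integral over $[0,\beta T]$ is at most $(\eta+o(1))g(T)$. On $[\beta T,T]$ we use $g\le1$, and the integral is at most $1/(\beta T)=o(g(T))$. As $\eta$ is arbitrary, $\Psi=o(G)$.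
\end{proof}

\begin{thebibliography}{9}

\bibitem{Ch}
Chatterjee, \emph{Superconcentration and Related Topics}, Springer, 2014.

\bibitem{LM}
Jason Li and Stephen Muirhead, \emph{The maximum of a strongly correlated Gaussian process}, arXiv:2605.20700 (2026).

\end{thebibliography}
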